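\title{The homogeneity degree of a non-smooth fan}

\begin{abstract}
The homogeneity degree of a space is the number of orbits of its group of self-homeomorphisms. We prove that a non-smooth fan of homogeneity degree $n$ exists if and only if $n=3$ or $n\ge 5$. In particular, there is a $\frac13$-homogeneous non-smooth fan and there is no $\frac14$-homogeneous one, which answers two questions of Acosta, Hoehn and Pacheco Ju\'arez. The example of degree $3$ is built from legs that fold back along one another at all scales. To exclude degree $4$ we use Effros' theorem to show that the stabilizer of a leg acts freely on the open leg with dense orbits, and H\"older's theorem to conclude that it acts transitively.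
\end{abstract}

\section{Introduction}\label{sec:intro}

For a topological space $X$ let $\mathcal H(X)$ be the group of homeomorphisms of $X$ onto itself, and for $x\in X$ let $\operatorname{Orb}(x)=\{h(x):h\in\mathcal H(X)\}$. The \emph{homogeneity degree} of $X$, or briefly its \emph{degree}, is the number of orbits of $\mathcal H(X)$ on $X$, and $X$ is \emph{$\frac1n$-homogeneous} if its degree is $n$. The degree counts the kinds of points that topology can tell apart: it is $1$ for a circle and $2$ for an arc.

A \emph{continuum} is a compact connected metric space; it is \emph{hereditarily unicoherent} if the intersection of any two of its subcontinua is connected. A \emph{dendroid} is an arcwise connected, hereditarily unicoherent continuum. Two points $p,q$ of a dendroid are the endpoints of a unique arc $pq$ (we put $pp=\{p\}$). A \emph{simple triod} is a union of three arcs that have one endpoint, the \emph{vertex}, in common and are otherwise disjoint. A point of a dendroid is a \emph{ramification point} if it is the vertex of a simple triod contained in the dendroid, and a \emph{fan} is a dendroid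 with exactly one ramification point $t$, its \emph{top}. A fan $X$ is \emph{smooth} if $x_j\to x$ implies $tx_j\to tx$ in the Hausdorff metric, for all $x_j,x\in X$.

The following questions are posed in \cite{AHP}: \emph{does there exist a $\frac13$-homogeneous non-smooth fan? A $\frac14$-homogeneous non-smooth fan?} The answer to the first question is yes and the answer to the second is no.

\begin{theorem}\label{thm:three}
There is a non-smooth fan of homogeneity degree $3$.
\end{theorem}

\begin{theorem}\label{thm:four}
A non-smooth fan of homogeneity degree at most $4$ has homogeneity degree exactly $3$.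
\end{theorem}

\begin{theorem}\label{thm:all}
A $\frac1n$-homogeneous non-smooth fan exists if and only if $n=3$ or $n\ge5$.
\end{theorem}

A fan is a union of arcs issuing from the top, its \emph{legs}, so it has at least three kinds of points: the top, the ends of legs, and the interior points of legs. Degree $3$ means that there are no further distinctions. This happens for the simple triod and for the cone over the Cantor set (Example~\ref{ex:cantor}), which are smooth. The most direct way to destroy smoothness is to take a sequence of legs that run along a limit leg $L$ and return to end near the top. Then $L$ is unlike the other legs, its end and its interior form two new orbits, and the degree is $5$. In degree at most $4$ no leg can be special (Lemma~\ref{lem:orbits}), so smoothness has to fail on every leg, although in every fan it holds at a dense $G_\delta$ set of points (Lemma~\ref{lem:generic}). One might therefore guess that degrees $3$ and $4$ force smoothness. Once an example of degree $3$ is known, one might guess instead that degree $4$ is obtained from it by marking a two-sided sequence of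 points on each leg, which is how one passes from degree $5$ to degree $6$ in Section~\ref{sec:five}. Both guesses are wrong.

Section~\ref{sec:legs} contains the basic structure of fans. Section~\ref{sec:five} realizes all degrees $n\ge5$ by countable fans in $\mathbb R^3$. Section~\ref{sec:three} proves Theorem~\ref{thm:three} and Section~\ref{sec:four} proves Theorem~\ref{thm:four}; these two proofs are independent of each other. Theorem~\ref{thm:all} follows from Lemma~\ref{lem:orbits}(a), Theorems~\ref{thm:three} and~\ref{thm:four}, and Corollary~\ref{cor:five}.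

\section{The legs of a fan}\label{sec:legs}

We use the following standard facts. The nonempty closed subsets of a compact metric space form a compact space in the Hausdorff metric. A Hausdorff limit of continua is a continuum, and so is the intersection of a decreasing sequence of continua. If $K_j\to K$, then every point of $K$ is the limit of a sequence $(w_j)$ with $w_j\in K_j$, and every cluster point of such a sequence lies in $K$.

In a dendroid, a subcontinuum $K$ that contains $p$ and $q$ contains $pq$, because $K\cap pq$ is a connected subset of the arc $pq$ containing both endpoints. Given a base point $t$, we write $p\le x$ if $p\in tx$. This is a partial order, and on each arc $tx$ it is the natural order from $t$ to $x$.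

To know that a fan is the union of maximal arcs we must exclude rays that have no last point.

\begin{lemma}[Borsuk]\label{lem:borsuk}
In a dendroid, the union $R$ of an increasing sequence of arcs $tx_1\subset tx_2\subset\cdots$ is contained in an arc $ty$.
\end{lemma}

\begin{proof}
We may assume that the arcs increase strictly. The set $R$ is linearly ordered by $\le$. Let $R_j=\bigcup_{k\ge j}x_jx_k$ and let $P=\bigcap_j\overline{R_j}$, a continuum. Since $\overline R=tx_j\cup\overline{R_j}$ for all $j$, we have $\overline R\setminus R\subset P$. Fix $y\in P$; then $ty\subset\overline R$. Suppose that $R\not\subset ty$ and take $w\in R\setminus ty$. No point of $R$ above $w$ lies in $ty$, so $ty\cap R=ty\cap tw=tz$ for some $z\in R$. If $z=y$, then $z\in P$. If $z\ne y$, then $ty\setminus tz\subset\overline R\setminus R\subset P$, and $z\in P$ because $P$ is closed. Whenever $x_j\ge z$, the continuum $\overline{R_j}$ contains $z$ and $x_j$, hence $zx_j$. So if $x_i\ge z$, then $zx_i\subset zx_j\subset\overline{R_j}$ for all $j\ge i$, that is, $zx_i\subset P$. Consequently $R_j\subset P\subset\overline{R_j}$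 for all large $j$: the tails $R_j$ are dense subsets of $P$, and $P$ is nondegenerate.

The continuum $P$ is \emph{indecomposable}, that is, not the union of two proper subcontinua $A$ and $B$. Indeed, $P\setminus A$ and $P\setminus B$ would be nonempty and open in $P$, so by the density of all tails there would be points $a<b<c$ of $R\cap P$ with $a,c\in P\setminus B\subset A$ and $b\in P\setminus A$; but $b\in ac\subset A$. A nondegenerate indecomposable continuum has uncountably many pairwise disjoint composants (the composant of $p$ is the union of all proper subcontinua containing $p$), so it has points $p,q$ that lie in no common proper subcontinuum. Since $pq\subset P$, we get $P=pq$; but an arc is decomposable. Hence $R\subset ty$.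
\end{proof}

Let $X$ be a fan with top $t$. A \emph{leg} is an arc $te$ that is maximal among the arcs starting at $t$; the point $e$ is its \emph{end}.

\begin{lemma}\label{lem:legs}
Every point $x\ne t$ of a fan lies on exactly one leg. Thus a fan is the union of its legs, and distinct legs meet only in $t$.
\end{lemma}

\begin{proof}
Two arcs $ty,ty'$ containing $x$ meet in an arc $tz$ with $z\ge x$. If $z\ne y$ and $z\ne y'$, then $zt\cup zy\cup zy'$ is a simple triod with vertex $z\ne t$, which is impossible. So the arcs $ty$ containing $x$ form a chain, and it suffices to find a largest one. Let $U$ be the union of the chain, let $D$ be a countable dense subset of $U$, and for $d\in D$ let $A_d\ni d$ be an arc of the chain. If one arc of the chain contains all $A_d$, it contains $\overline D\supset U$ and is the largest. Otherwise every arc of the chain is contained in some $A_d$, so $U$ is the union of an increasing sequence of arcs; by Lemma~\ref{lem:borsuk}, $U$ lies in an arc $ty$, which contains $x$ and is the largest member of the chain.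
\end{proof}

Let $E$ be the set of ends of legs and $O=X\setminus(E\cup\{t\})$. On a leg $L=te$ we use interval notation for $\le$, so that $(t,e)=L\cap O$ is the \emph{open leg}.

\begin{lemma}\label{lem:orbits}
Let $X$ be a fan of degree $n$.
\begin{itemize}
\item[(a)] Every $h\in\mathcal H(X)$ fixes $t$, preserves $\le$, permutes the legs, and maps $E$ onto $E$ and $O$ onto $O$. Hence $n\ge3$.
\item[(b)] If $n\le4$, then $E$ is one orbit and $O$ consists of $n-2$ orbits.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The point $t$ is the only ramification point, so $h(t)=t$ and $h(tx)=t\,h(x)$; the rest follows, and $\{t\},E,O$ are nonempty. (b) If $E$ contained two orbits, then $n=4$ and $O$ would be one orbit. But a homeomorphism carrying $x\in O$ to $x'\in O$ carries the end of the leg of $x$ to the end of the leg of $x'$, so $E$ would be one orbit after all.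
\end{proof}

All our examples are recognized as fans by the following criterion.

\begin{lemma}\label{lem:criterion}
Let $X$ be a compact metrizable space that is the union of a family of at least three arcs $L_\theta$, which have $t$ as an endpoint and meet pairwise only in $t$. Suppose that
\begin{itemize}
\item[(i)] every connected subset of $X\setminus\{t\}$ lies in one $L_\theta$;
\item[(ii)] if $A$ is a subcontinuum, $t\in A$ and $x\in A\cap L_\theta$, then the subarc $tx$ of $L_\theta$ lies in $A$.
\end{itemize}
Then $X$ is a fan with top $t$ and legs $L_\theta$.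
\end{lemma}

\begin{proof}
The space $X$ is an arcwise connected continuum. Let $A,B$ be subcontinua. If $t\in A\cap B$, then by (ii) $A\cap B$ is a union of arcs $tx$, hence connected. Now let $t\notin A$, so that $A$ lies in some $L_\theta$ by (i). If $t\in B$, then $B\cap L_\theta$ is a subcontinuum of $L_\theta$ by (ii); if $t\notin B$, then $B$ lies in one $L_{\theta'}$. In both cases $A\cap B$ is empty or is the intersection of two subcontinua of an arc. So $X$ is a dendroid. The point $t$ is the vertex of a triod. A simple triod with vertex $x\ne t$ contains a smaller one that misses $t$, and by (i) this one would lie in an arc, which is impossible. So $X$ is a fan with top $t$. An arc starting at $t$ and properly containing $L_\theta$ would contain a small arc that misses $t$ and has the other endpoint $e_\theta$ of $L_\theta$ in its interior; by (i) the small arc would lie in $L_\theta$, which is impossible. So each $L_\theta$ is a leg, and by Lemma~\ref{lem:legs} there are no others.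
\end{proof}

\begin{example}\label{ex:cantor}
Let $C$ be the Cantor set and $X=(C\times[0,1])/(C\times\{0\})$. Condition (i) holds because $C$ is totally disconnected. For (ii), let $A$ contain $t$ and $(c,s)$ but not $(c,s')$, where $0<s'<s$. For a small clopen $P\ni c$ the set $A$ misses $P\times\{s'\}$, so $A\cap(P\times[s',1])$ is clopen in $A$, contains $(c,s)$ and misses $t$; thus $A$ is not connected. This fan is smooth, and the maps $(c,s)\mapsto(f(c),\psi(s))$, with $f\in\mathcal H(C)$ and $\psi$ an increasing homeomorphism of $[0,1]$, show that its degree is $3$, since $C$ is homogeneous.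
\end{example}

\section{Degrees five and higher}\label{sec:five}

Let $\Lambda(s)=1-|1-2s|$ be the tent map of $[0,1]$. In $\mathbb R^3$ put $t=0$ and $L=[0,1]\times\{(0,0)\}$, and for continuous maps $\alpha_k:[0,1]\to[0,1]$ with $\alpha_k(0)=0$ put
\[
L_k=\{(\alpha_k(s),\,s2^{-k},\,s4^{-k}):0\le s\le1\}\qquad(k\ge1).
\]
If $\alpha_k=\Lambda$ for all $k$, then $L\cup\bigcup_kL_k$ is the \emph{tent fan}: the legs $L_k$ run along $L$ and back, and their ends converge to $t$ while the legs converge to $L$. Its orbits are $\{t\}$, the end of $L$, the interior of $L$, the ends of the $L_k$, and the interior points of the $L_k$. To split the interior of $L$ into more orbits, we mark points of $L$ by straight legs whose ends accumulate at them.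

\begin{proposition}\label{prop:five}
Let $B\subset(0,1)$ be a countable set, possibly empty, that is discrete as a subspace. Let $G_B$ be the group of increasing homeomorphisms $\psi$ of $[0,1]$ with $\psi(B)=B$, and suppose that $G_B$ has $m$ orbits in $(0,1)$. Then there is a non-smooth fan of degree $4+m$.
\end{proposition}

\begin{proof}
Let $\alpha_k=\Lambda$ for infinitely many $k$ (\emph{tent legs}) and $\alpha_k(s)=\beta_ks$ with $\beta_k\in B$ for the other $k$ (\emph{straight legs}), each element of $B$ occurring infinitely often as $\beta_k$. Let $X=L\cup\bigcup_kL_k$. On $L_k\setminus\{t\}$ the ratio of the third to the second coordinate is $2^{-k}$, so the arcs $L,L_1,L_2,\dots$ meet pairwise only in $t$. Since $L_k$ lies within distance $2^{1-k}$ of $L$, the union of $L$ with any subfamily of the $L_k$ is compact. In particular $X$ is compact and each $L_k\setminus\{t\}$ is open in $X$ and closed in $X\setminus\{t\}$.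

\emph{$X$ is a fan.} Condition (i) of Lemma~\ref{lem:criterion} follows from the last remark. For (ii) let $A\ni t,x$ be a subcontinuum and suppose that $z\in tx\setminus A$. If $x\in L_k$, then the part of $A$ on $L_k$ beyond $z$ is clopen in $A$, contains $x$ and misses $t$, a contradiction. If $x\in L$, let $A'\ni x$ be the part of $A$ on $L$ beyond $z$; it is closed and misses $t$, so it is not open in $A$. Hence there are points $w_j\in A\cap L_{k_j}$ converging to a point of $A'$, and $k_j\to\infty$ because each $L_k$ is closed and disjoint from $A'$. By the previous case $tw_j\subset A$. For large $j$ the first coordinate of $w_j$ exceeds that of $z$, so $tw_j$ contains a point with the same first coordinate as $z$. These points converge to $z$, so $z\in A$, a contradiction.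

\emph{$X$ is not smooth,} since the ends of the tent legs converge to $t$ while these legs converge to $L$.

\emph{Orbits off $L$.} Homeomorphisms permute the legs. The sets $L_k\setminus\{t\}$ are open and $L\setminus\{t\}$ is not, so $L$ is invariant, and $\{t\}$ and $\{(1,0,0)\}$ are orbits. A map that exchanges $L_j$ and $L_k$ preserving the parameter $s$, or that acts on one $L_k$ by a homeomorphism fixing its endpoints, and that fixes all other points, is continuous on each of finitely many closed sets covering $X$, so it is a homeomorphism. Hence the ends of the $L_k$ form one orbit and the interior points of the $L_k$ form one orbit. It remains to show that the maps $\psi$ induced on $L\cong[0,1]$ by $\mathcal H(X)$ are exactly the elements of $G_B$.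

\emph{Orbits on $L$.} An induced map $\psi$ is increasing and preserves the set of accumulation points of the ends of the $L_k$, which is $\{0\}\cup\overline B$. So $\psi$ preserves $\overline B\cap(0,1)$ and the set of its isolated points, which is $B$ because $B$ is discrete and dense in it. Conversely let $\psi\in G_B$. Map each tent leg to itself by $s\mapsto\hat\psi(s)$, where $\hat\psi(s)=\frac12\psi(2s)$ for $s\le\frac12$ and $\hat\psi(s)=1-\frac12\psi(2-2s)$ for $s\ge\frac12$; this is an increasing homeomorphism of $[0,1]$ with $\Lambda\hat\psi=\psi\Lambda$. Since each element of $B$ occurs infinitely often, there is a permutation $\pi$ of the indices of straight legs with $\beta_{\pi(k)}=\psi(\beta_k)$. Map $L_k$ to $L_{\pi(k)}$ by $s\mapsto\psi(\beta_ks)/\psi(\beta_k)$. Together with $\psi$ on $L$ this gives a bijection $h$ of $X$ that is continuous on each leg and changes first coordinates by $\psi$. It is continuous at the points of the open sets $L_k\setminus\{t\}$. If $w_j\in L_{k_j}$, $k_j\to\infty$ and $w_j\to w\in L$, then the index of the leg of $h(w_j)$ tends to $\infty$, so the last two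 coordinates of $h(w_j)$ tend to $0$ and $h(w_j)\to h(w)$. A sequence converging to a point of $L$ has a subsequence of this kind or a subsequence in one leg, so $h$ is a homeomorphism.
\end{proof}

\begin{corollary}\label{cor:five}
For every $n\ge5$ there is a non-smooth fan of degree $n$.
\end{corollary}

\begin{proof}
In each case below, every component of $(0,1)\setminus\overline B$ lies in one orbit of $G_B$, by homeomorphisms supported in its closure.

For $n=5+2q$, $q\ge0$, let $B=\{d_1<\dots<d_q\}$. All $d_i$ are fixed, so $m=q+(q+1)=2q+1$.

For $n=6$ let $B=\{d_k:k\in\mathbb Z\}$ with $d_k$ increasing, $d_k\to0$ as $k\to-\infty$ and $d_k\to1$ as $k\to\infty$. The piecewise linear map with $d_k\mapsto d_{k+1}$ lies in $G_B$, so the orbits are $B$ and $(0,1)\setminus B$, and $m=2$.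

For $n=6+2p$, $p\ge1$, let $B=\{d_k:k\in\mathbb Z\}\cup\{f_1,\dots,f_{p-1}\}$ with $d_k$ increasing, $d_k\to0$ as $k\to-\infty$, $d_k\to v$ as $k\to\infty$, and $v<f_1<\dots<f_{p-1}<1$ (and $v<1$). The point $v$ is the only accumulation point of $B$ in $(0,1)$, so $v$ and the $f_i$ are fixed. The shift $d_k\mapsto d_{k+1}$, extended linearly on $[0,v]$ and by the identity on $[v,1]$, lies in $G_B$. The orbits are $\{d_k\}$, the union of the gaps $(d_k,d_{k+1})$, $\{v\}$, the $p-1$ points $f_i$, and $p$ intervals in $(v,1)$; so $m=2p+2$.
\end{proof}

\section{A non-smooth fan of degree three}\label{sec:three}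

\subsection{The plan}

Measure the position on a leg by a height in $I=[0,\infty]$, with the top at height $\infty$ and the end at height $0$. To destroy smoothness at the point of height $2$ of a leg $L$, take legs that follow $L$ down to height $1$, turn, climb back to height $2$ and end there. If the degree is to be $3$, such \emph{folds} are needed at every height, from $y$ back to $2y$ for all $y>0$, and along every leg, including the folded ones. (Remark~\ref{rem:structure} shows that this shape, with homeomorphisms acting on a leg by the scalings $u\mapsto cu$, is forced.) We organize folds in levels $k=1,2,\dots$. A leg has one fold of each level $k$, of size $y_k\ge0$, where size $0$ means no fold. A point of the leg has coordinates $u_0\ge u_1\ge\cdots$, where $u_n$ is the height after the folds of levels $1,\dots,n$ have been straightened; thus $u_{n-1}$ is obtained from $u_n$ by a fold map, and $\lambda=\lim u_n$ is the intrinsic height.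

Three difficulties determine the details. First, a leg with infinitely many folds must still be an arc; for this the fold of level $k$ is placed within $2^{-k}y_k$ of the end and has logarithmic slope $-1/k$. Second, the set of legs must be zero-dimensional, as in Example~\ref{ex:cantor}, while all scalings must be available; for this the sizes at level $k$ are the powers of $2^{1/2^k}$, a discrete set that becomes finer with $k$. Third, a fold must be removable by a homeomorphism; for this each size is repeated along a Cantor set, so that the folds of bounded size at a given level form a Cantor set, which is homogeneous.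

\subsection{The fold maps}

Write $\lg=\log_2$. For $k\ge1$ put $\Delta_k=1-2^{-k}\in[\frac12,1)$ and define $g_k:I\to I$ by
\[
g_k(u)=\begin{cases}2, & u\le2^{-2k},\\ (2^{-k}/u)^{1/k}, & 2^{-2k}\le u\le2^{-k},\\ u+\Delta_k, & u\ge2^{-k}.\end{cases}
\]
The values at the break points are $2$ and $1$ from both sides, so $g_k$ is continuous; see Figure~\ref{fig:fold}. Put $\varphi_{k,y}(u)=y\,g_k(u/y)$ for $0<y<\infty$, and $\varphi_{k,0}(u)=u$, $\varphi_{k,\infty}(u)=\infty$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=5,yscale=1.5]
\draw[->] (0,0)--(1.45,0) node[right] {$u$};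
\draw[->] (0,0)--(0,2.4);
\draw[dotted] (0,1)--(0.25,1)--(0.25,0);
\draw[dotted] (0.0625,2)--(0.0625,0);
\draw[thick] (0,2)--(0.0625,2);
\draw[thick,domain=0.0625:0.25,samples=30] plot (\x,{sqrt(0.25/\x)});
\draw[thick] (0.25,1)--(1.4,2.15);
\node[left] at (0,1) {$1$};
\node[left] at (0,2) {$2$};
\node[below] at (0.0625,0) {$\frac1{16}$};
\node[below] at (0.25,0) {$\frac14$};
\end{tikzpicture}
\caption{The fold map $g_2$. As $u$ decreases from $\infty$ to $0$, the value $g_k(u)$ descends to $1$, climbs back to $2$ while $u$ crosses $[2^{-2k},2^{-k}]$, and then stays at $2$.}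
\label{fig:fold}
\end{figure}

\begin{lemma}\label{lem:fold}
Let $k\ge1$ and $y,u\in I$.
\begin{itemize}
\item[(a)] $u+\Delta_ky\le\varphi_{k,y}(u)\le u+2y$.
\item[(b)] $\varphi_{k,y}(u)=u+\Delta_ky$ if $u\ge2^{-k}y$.
\item[(c)] The map $(y,u)\mapsto\varphi_{k,y}(u)$ is continuous on $I\times I$, and $\varphi_{k,y}(u)=\infty$ if and only if $u=\infty$ or $y=\infty$.
\item[(d)] $\varphi_{k,cy}(cu)=c\,\varphi_{k,y}(u)$ for $0<c<\infty$.
\item[(e)] For $y<\infty$, $\lg\varphi_{k,y}(u)$ is a $1$-Lipschitz function of $\lg u$, $0<u<\infty$.
\item[(f)] If $0<a<2^{-k}y<\infty$ and $u,u'\in[a,5a]$, then $|\lg\varphi_{k,y}(u)-\lg\varphi_{k,y}(u')|\le6/k$.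
\end{itemize}
\end{lemma}

\begin{proof}
Parts (b) and (d) are immediate from the definition, and (a) is trivial for $y\in\{0,\infty\}$. Let $0<y<\infty$ and $b=2^{-k}y$. If $u\ge b$, (a) follows from (b). If $u\le b$, then $\varphi_{k,y}(u)\in[y,2y]$ and $y=b+\Delta_ky\ge u+\Delta_ky$. In (c), continuity at points with $0<y<\infty$, $u<\infty$ is that of $g_k$; at points with $y=0$, $u<\infty$ it follows from both inequalities in (a), and at points with $y=\infty$ or $u=\infty$ from the first. The second claim of (c) also follows from (a). For (e), the derivative of $\lg\varphi_{k,y}$ with respect to $\lg u$ on the three pieces is $0$, $-1/k$ and $u/(u+\Delta_ky)\in(0,1)$; for $y=0$ it is $1$. For (f), if $u,u'\le b$, the difference is at most $(\lg5)/k\le3/k$. If $u,u'\ge b$, then $u,u'\in[b,5b]$, both values of $\varphi_{k,y}$ lie in $[y,(1+4\cdot2^{-k})y]$ by (b), and $\lg(1+4\cdot2^{-k})\le4\cdot2^{-k}/\ln2\le6\cdot2^{-k}\le3/k$ since $2^k\ge2k$. If $b$ lies between $u$ and $u'$, compare both with $b$ and add.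
\end{proof}

\subsection{The space}

Let $C$ be the Cantor set and let $D_k=\{-\infty\}\cup(\mathbb Z\times C)\cup\{+\infty\}$, where $\mathbb Z\times C$ is open and carries the product topology, and the basic neighborhoods of $-\infty$ and $+\infty$ are the sets $D_k^{\le m}=\{-\infty\}\cup(\{i\le m\}\times C)$ and their complements, respectively. This space is compact, metrizable and zero-dimensional. Define the \emph{size} $y:D_k\to I$ by
\[
y(-\infty)=0,\qquad y(i,c)=2^{i/2^k},\qquad y(+\infty)=\infty;
\]
it is continuous. Each $D_k^{\le m}$ is clopen and has no isolated point, so it is a Cantor set (a nonempty compact, metrizable, zero-dimensional space without isolated points is homeomorphic to $C$) and hence homogeneous. For $s\in\mathbb Z$ the shift $\operatorname{sh}_k^s:(i,c)\mapsto(i+s,c)$, fixing $\pm\infty$, is a homeomorphism of $D_k$ with $y\circ\operatorname{sh}_k^s=2^{s/2^k}y$.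

Let $\Theta=\prod_{k\ge1}D_k$. For $\theta\in\Theta$ we write $y_k=y(\theta_k)$. Let $\widetilde X$ be the set of all $(\theta;u_0,u_1,\dots)\in\Theta\times I\times I\times\cdots$ with
\begin{equation}\label{eq:bond}
u_{n-1}=\varphi_{n,y_n}(u_n)\qquad(n\ge1).
\end{equation}
By Lemma~\ref{lem:fold}(c), $\widetilde X$ is closed, hence compact metrizable. Let $X$ be obtained from $\widetilde X$ by collapsing the nonempty closed set $\{u_0=\infty\}$ to a point $t$; collapsing a closed subset of a compact metrizable space gives a compact metrizable space. A point $x\ne t$ of $X$ consists of an \emph{address} $\theta$ and coordinates $u_n=u_n(x)$ satisfying \eqref{eq:bond} with $u_0<\infty$; by Lemma~\ref{lem:fold}(c) all $u_n$ and all $y_n$ are then finite. Convergence to a point $\ne t$ means convergence of the addresses and of every $u_n$. The function $u_0$, with $u_0(t)=\infty$, is continuous on the compact space $X$ and takes the value $\infty$ only at $t$, so $x^j\to t$ if and only if $u_0(x^j)\to\infty$.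

Let $x\ne t$ have address $\theta$. By Lemma~\ref{lem:fold}(a),
\begin{equation}\label{eq:finite}
u_m+\sum_{n<k\le m}\Delta_ky_k\ \le\ u_n\ \le\ u_m+2\sum_{n<k\le m}y_k\qquad(n\le m).
\end{equation}
So $(u_n)$ is nonincreasing; put $\lambda(x)=\lim_nu_n(x)$. With $Y_n=\sum_{k>n}\Delta_ky_k$ and $Z_n=\sum_{k>n}y_k\le2Y_n$, letting $m\to\infty$ gives
\begin{equation}\label{eq:limit}
\lambda(x)+Y_n\ \le\ u_n(x)\ \le\ \lambda(x)+2Z_n\ \le\ \lambda(x)+4Y_n.
\end{equation}
In particular $Y_0<\infty$, so every address belongs to $\Theta^*=\{\theta\in\Theta:\sum_ky_k<\infty\}$.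

\begin{example}\label{ex:folds}
Let $\mathbf 0=(-\infty,-\infty,\dots)$. The points with address $\mathbf 0$ have $u_0=u_1=\dots=\lambda$. Fix $c_0\in C$ and let $\theta^j$ be $\mathbf 0$ with the $j$th coordinate replaced by $(0,c_0)$, so that $y_j=1$. The points with address $\theta^j$ have $u_n=\lambda$ for $n\ge j$ and $u_n=g_j(\lambda)$ for $n<j$. For large $j$ they shadow the points with address $\mathbf 0$ along the path of Figure~\ref{fig:fold}.

Now take two folds, $y_j=1$ and $y_k=y>0$ with $j<k$. Then $u_j=\varphi_{k,y}(\lambda)$ and $u_0=g_j(u_j)$. While $\lambda$ crosses $[0,2^{-k}y]$, the coordinate $u_j$ varies by the factor $2$, in $[y,2y]$. If $y\ge2^{-j}$, then $u_0$ ranges over $[y+\Delta_j,2y+\Delta_j]$ and varies by a factor at most $1+2y$, which is close to $1$ when $y$ is small. If $2y\le2^{-j}$, then $u_0$ varies by a factor at most $2^{1/j}$, which is close to $1$ when $j$ is large. These are the two ways in which a deep fold is damped, and the proof of the next lemma shows that one of them always applies.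
\end{example}

\subsection{The legs}

\begin{lemma}\label{lem:arc}
For $\theta\in\Theta^*$, the function $\lambda$ maps the points with address $\theta$ bijectively onto $[0,\infty)$. If $p_\theta$ denotes the inverse and $p_\theta(\infty)=t$, then $p_\theta:I\to X$ is continuous. Thus $L_\theta=p_\theta(I)$ is an arc.
\end{lemma}

\begin{proof}
\emph{Heights $u>0$.} Let $u_*>0$ and choose $N$ with $2^{-k}y_k\le u_*$ for $k>N$. If $\lambda(x)=u\in[u_*,\infty)$, then $u_k\ge u\ge2^{-k}y_k$, so $u_{k-1}=u_k+\Delta_ky_k$ for $k>N$ by Lemma~\ref{lem:fold}(b), and hence $u_n=u+Y_n$ for $n\ge N$. Conversely, the numbers $u_n=u+Y_n$, $n\ge N$, satisfy \eqref{eq:bond} for $n>N$, and \eqref{eq:bond} then defines finite numbers $u_{N-1},\dots,u_0$. So there is exactly one point $p_\theta(u)$, and its coordinates depend continuously on $u\in[u_*,\infty)$. Since $u_0\ge u$, we have $p_\theta(u)\to t$ as $u\to\infty$.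

\emph{Height $0$.} If $y_k=0$ for all $k>N$, then $u_n=\lambda$ for $n\ge N$, and the formulas above define $p_\theta$ continuously on all of $[0,\infty)$. So assume that $Y_n>0$ for all $n$. Here the point of height $0$ is affected by infinitely many folds, and we need the following estimate. Let $m\ge0$, $J\ge\max(m,1)$, $n>J$, and let $x,x'$ have address $\theta$ and $\lambda(x),\lambda(x')\le Y_n$. Then
\begin{equation}\label{eq:cauchy}
|\lg u_m(x)-\lg u_m(x')|\le\max(6/J,\ 6Y_n/Y_J).
\end{equation}
By \eqref{eq:limit}, $u_k(x),u_k(x')\in[Y_k,5Y_k]$ for all $k\le n$. Suppose first that $Y_k\ge2^{-k}y_k$ for all $J<k\le n$. Then Lemma~\ref{lem:fold}(b) applies at these levels to both points, so $|u_J(x)-u_J(x')|=|u_n(x)-u_n(x')|\le4Y_n$. Both numbers $u_J$ are at least $Y_J$, so $|\lg u_J(x)-\lg u_J(x')|\le4Y_n/(Y_J\ln2)\le6Y_n/Y_J$. Otherwise $Y_k<2^{-k}y_k$ for some $J<k\le n$, and Lemma~\ref{lem:fold}(f) with $a=Y_k$ gives $|\lg u_{k-1}(x)-\lg u_{k-1}(x')|\le6/k\le6/J$, where $k-1\ge J$. In both cases Lemma~\ref{lem:fold}(e), applied at the remaining levels down to $m+1$, gives \eqref{eq:cauchy}.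

For fixed $m$ the right side of \eqref{eq:cauchy} is made small by taking $J$ large and then $n$ large. Hence $\lg u_m(p_\theta(u))$ converges as $u\to0$, for every $m$. The limits of the coordinates are finite and satisfy \eqref{eq:bond}, so they define a point $x^0$ with address $\theta$, and $u_n(x^0)\le4Y_n\to0$ by \eqref{eq:limit}; thus $\lambda(x^0)=0$. Two points with address $\theta$ and $\lambda=0$ satisfy \eqref{eq:cauchy} for all $J$ and $n$, so they coincide. Therefore $p_\theta(0)=x^0$ and $p_\theta$ is continuous at $0$.
\end{proof}

\begin{proposition}\label{prop:fan}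
The space $X$ is a non-smooth fan with top $t$, legs $L_\theta$ and ends $p_\theta(0)$, $\theta\in\Theta^*$.
\end{proposition}

\begin{proof}
The arcs $L_\theta$ cover $X$ and meet pairwise only in $t$. Condition (i) of Lemma~\ref{lem:criterion} holds because the address is a continuous map of $X\setminus\{t\}$ into the zero-dimensional space $\Theta$. For (ii) we repeat the argument of Example~\ref{ex:cantor} at a level so deep that $u_n$ orders the two points in question correctly. Let $A$ be a subcontinuum containing $t$ and $x=p_\theta(u)$, and suppose that $z=p_\theta(v)\notin A$ with $u<v<\infty$. Some neighborhood $G$ of $z$ in $X\setminus A$ is described by open conditions on finitely many coordinates $\theta_1,\dots,\theta_m,u_0,\dots,u_m$. Since $u_n(x)\to u$ and $u_n(z)\to v$, there is $n\ge m$ with $u_n(x)<q:=u_n(z)$. By \eqref{eq:bond}, $u_0,\dots,u_m$ are continuous functions of the first $n$ address coordinates and $u_n$. So there is a clopen neighborhood $P$ of $(\theta_1,\dots,\theta_n)$ in $\prod_{k\le n}D_k$, with no coordinate $+\infty$, such that every point with address beginning in $P$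 and $u_n=q$ lies in $G$. The points of $\widetilde X$ with address beginning in $P$ and $u_n\le q$ have $u_0<\infty$; they form a compact set $Q\subset X\setminus\{t\}$, and those with $u_n<q$ form an open set $Q^\circ$. Then $A\cap Q=A\cap Q^\circ$ is clopen in $A$, contains $x$ and misses $t$, a contradiction.

For non-smoothness use the addresses $\theta^j\to\mathbf 0$ of Example~\ref{ex:folds}. The points $x_j=p_{\theta^j}(2^{-2j})$ and $z_j=p_{\theta^j}(2^{-j})$ have $u_n=2$ and $u_n=1$, respectively, for $n<j$. So $x_j\to p_{\mathbf 0}(2)$ and $z_j\to p_{\mathbf 0}(1)$. But $z_j\in tx_j$, while $p_{\mathbf 0}(1)\notin p_{\mathbf 0}([2,\infty])=t\,p_{\mathbf 0}(2)$.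
\end{proof}

\subsection{The homeomorphisms}

We want homeomorphisms taking $L_\xi$ to $L_{\xi'}$ by $u\mapsto cu$. A single product of shifts scales all sizes only by a factor such as $2^{s/2}$, and a map that removes infinitely many folds at once does not respect \eqref{eq:bond}. So we cut $\Theta\setminus\{\xi\}$ into clopen shells $A_N$ shrinking to $\xi$, and on the $N$th shell we use an exact scaling by an approximation $c_N$ of $c$ at the levels $k>N$, and prescribed maps $\tau_k$ at the levels $k\le N$. For addresses in $A_N$ the sizes at levels $k<N$ are close to those of $\xi$, which are summable. Only level $N$ is uncontrolled, and hypothesis \eqref{eq:levelN} takes care of it.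

\begin{lemma}\label{lem:homeo}
Let $\xi,\xi'\in\Theta^*$ and $0<c<\infty$. Suppose that for each $k\ge1$ we are given a homeomorphism $\tau_k$ of $D_k$ with $\tau_k(+\infty)=+\infty$ and $\tau_k(\xi_k)=\xi_k'$, an integer $s_k$, and a number $\varepsilon_k\in[0,\infty)$, such that $c_k:=2^{s_k/2^k}\to c$, $\varepsilon_k\to0$, and
\begin{equation}\label{eq:levelN}
|\varphi_{k,y(\tau_kd)}(c_ku)-c_k\,\varphi_{k,y(d)}(u)|\le\varepsilon_k\qquad(u<\infty,\ d\in D_k\setminus\{+\infty\}).
\end{equation}
Then there is $h\in\mathcal H(X)$ with $h(p_\xi(u))=p_{\xi'}(cu)$ for all $u\in I$.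
\end{lemma}

\begin{proof}
\emph{Shells.} For $N\ge k$ choose clopen neighborhoods $V_k^N$ of $\xi_k$ in $D_k$, decreasing in $N$ with intersection $\{\xi_k\}$, on which $y\le y(\xi_k)+2^{-N-k}$ and $y\circ\tau_k\le y(\xi'_k)+2^{-N-k}$. Put $W_0=W_0'=\Theta$ and
\[
W_N=\prod_{k\le N}V_k^N\times\prod_{k>N}D_k,\qquad W_N'=\prod_{k\le N}\tau_k(V_k^N)\times\prod_{k>N}D_k .
\]
These are decreasing sequences of clopen sets with intersections $\{\xi\}$ and $\{\xi'\}$, so the clopen sets $A_N=W_{N-1}\setminus W_N$ partition $\Theta\setminus\{\xi\}$ and the sets $A_N'=W'_{N-1}\setminus W'_N$ partition $\Theta\setminus\{\xi'\}$. Let $\Sigma_N$ be the homeomorphism of $\Theta$ that acts by $\tau_k$ on the coordinates $k\le N$ and by $\operatorname{sh}_k^{2^{k-N}s_N}$ on the coordinates $k>N$; the latter multiplies $y$ by $2^{s_N/2^N}=c_N$. Since $W_{N-1}$ and $W_N$ restrict only coordinates $k\le N$, we have $\Sigma_N(W_{N-1})=W'_{N-1}$, $\Sigma_N(W_N)=W'_N$ and $\Sigma_N(A_N)=A_N'$.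

\emph{Definition of $h$.} For $x\ne t$ with address $\theta\in A_N$ let $h(x)$ have address $\Sigma_N\theta$ and coordinates $u_n(hx)=c_Nu_n(x)$ for $n\ge N$, and let $u_{N-1}(hx),\dots,u_0(hx)$ be determined by \eqref{eq:bond}. By Lemma~\ref{lem:fold}(d), \eqref{eq:bond} holds for $n>N$ as well, and all coordinates are finite since $\tau_k$ preserves $D_k\setminus\{+\infty\}$. The same recipe with $\Sigma_N^{-1}$ and $1/c_N$ gives the inverse, so $h$ maps the points with address in $A_N$ bijectively onto those with address in $A'_N$. Put $h(p_\xi(u))=p_{\xi'}(cu)$ for $u\in I$; in particular $h(t)=t$. Then $h$ is a bijection of $X$, continuous on each open set $\{x\ne t:\text{address in }A_N\}$ and on $L_\xi$. As $X$ is compact and metrizable, it remains to show that $h(x^j)\to h(x)$ when $x\in L_\xi$, $x^j\to x$, and $x^j\ne t$ has address in $A_{N_j}$.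

\emph{Estimates.} Let $Z_m=\sum_{k>m}y(\xi_k)$ and $Z'_m=\sum_{k>m}y(\xi'_k)$. If $w\ne t$ has address $\theta\in A_N\subset W_{N-1}$ and $m\le N-1$, then $\sum_{m<k\le N-1}y(\theta_k)\le Z_m+2^{1-N}$, and similarly for the address of $hw$, which lies in $W'_{N-1}$. So \eqref{eq:finite} gives
\begin{equation}\label{eq:shell}
0\le u_m(w)-u_{N-1}(w)\le2Z_m+2^{2-N},\qquad 0\le u_m(hw)-u_{N-1}(hw)\le2Z'_m+2^{2-N},
\end{equation}
and \eqref{eq:levelN} with $k=N$, $d=\theta_N$, $u=u_N(w)$ gives
\begin{equation}\label{eq:step}
|u_{N-1}(hw)-c_Nu_{N-1}(w)|\le\varepsilon_N .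
\end{equation}

\emph{The case $x=p_\xi(u)$, $u<\infty$.} The addresses of the $x^j$ converge to $\xi$, which lies in none of the closed sets $A_N$, so $N_j\to\infty$. For fixed $m$, $u_m(x^j)\to u_m(x)\in[u,u+2Z_m]$ by \eqref{eq:limit}, so \eqref{eq:shell} gives $\limsup_j|u_{N_j-1}(x^j)-u|\le2Z_m$. As $Z_m\to0$, we get $u_{N_j-1}(x^j)\to u$, and $u_{N_j-1}(hx^j)\to cu$ by \eqref{eq:step}. By \eqref{eq:shell} again, $\limsup_j|u_m(hx^j)-cu|\le2Z'_m$ for each $m$. Let $z$ be a cluster point of $(hx^j)$. Then $u_0(z)<\infty$, so $z\ne t$; the address of $z$ lies in every $W'_N$, so it is $\xi'$; and $|u_m(z)-cu|\le2Z'_m\to0$, so $\lambda(z)=cu$. Thus $z=p_{\xi'}(cu)=h(x)$.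

\emph{The case $x=t$.} Here $u_0(x^j)\to\infty$, so $u_{N_j-1}(x^j)\ge u_0(x^j)-2Z_0-2\to\infty$ by \eqref{eq:shell}. Since $\inf_Nc_N>0$ and $\sup_N\varepsilon_N<\infty$, \eqref{eq:step} gives $u_0(hx^j)\ge u_{N_j-1}(hx^j)\to\infty$, so $hx^j\to t$.
\end{proof}

\begin{lemma}\label{lem:two}
\begin{itemize}
\item[(a)] For each $c\in(0,\infty)$ there is $h\in\mathcal H(X)$ with $h(p_{\mathbf 0}(u))=p_{\mathbf 0}(cu)$ for all $u$.
\item[(b)] For each $\xi\in\Theta^*$ there is $h\in\mathcal H(X)$ with $h(p_\xi(u))=p_{\mathbf 0}(u)$ for all $u$.
\end{itemize}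
\end{lemma}

\begin{proof}
(a) Take integers $s_k$ with $|s_k-2^k\lg c|\le\frac12$, so that $c_k\to c$, and let $\tau_k=\operatorname{sh}_k^{s_k}$. Then $y\circ\tau_k=c_ky$, and \eqref{eq:levelN} holds with $\varepsilon_k=0$ by Lemma~\ref{lem:fold}(d). Apply Lemma~\ref{lem:homeo} with $\xi=\xi'=\mathbf 0$.

(b) Let $s_k=0$ and $c=1$. If $\xi_k=-\infty$, let $\tau_k$ be the identity. If $\xi_k\in\{m\}\times C$, let $\tau_k$ be a homeomorphism of the Cantor set $D_k^{\le m}$ taking $\xi_k$ to $-\infty$, extended by the identity. If $\tau_kd\ne d$, then $d,\tau_kd\in D_k^{\le m}$, so $y(d),y(\tau_kd)\le y(\xi_k)$, and both terms in \eqref{eq:levelN} lie in $[u,u+2y(\xi_k)]$ by Lemma~\ref{lem:fold}(a). So $\varepsilon_k=2y(\xi_k)\to0$ works. Apply Lemma~\ref{lem:homeo} with $\xi'=\mathbf 0$.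
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
By Proposition~\ref{prop:fan}, $X$ is a non-smooth fan. By Lemma~\ref{lem:two}, all ends $p_\theta(0)$ lie in the orbit of $p_{\mathbf 0}(0)$, and all points $p_\theta(u)$ with $0<u<\infty$ lie in the orbit of $p_{\mathbf 0}(1)$. By Lemma~\ref{lem:orbits}(a) the orbits are exactly $\{t\}$, $E$ and $O$.
\end{proof}

\section{Degree four is impossible}\label{sec:four}

The proof of Theorem~\ref{thm:four} reduces the problem to the action on one open leg of the group $\Gamma$ of homeomorphisms preserving that leg. We first show that $X$ is smooth at the top; then non-smoothness is recorded by an increasing self-map $r$ of each leg that commutes with $\Gamma$. With at most two orbits, either one orbit is a two-sided sequence or all orbits are dense. A key lemma, based on Effros' theorem, excludes the first alternative and shows that in the second $\Gamma$ acts freely. Then $\Gamma$ is a dense group of translations of the line, and such a group cannot have exactly two orbits.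

\subsection{The closure of the order}

In this subsection $X$ is an arbitrary fan with metric $d$, and $H=\mathcal H(X)$. The arc $tx$ always depends lower semicontinuously on $x$, in the following strong form.

\begin{lemma}\label{lem:lsc}
If $x_j\to x$ and $q_1\le\dots\le q_k\le x$, then there are $q_1^j\le\dots\le q_k^j\le x_j$ with $q_i^j\to q_i$ for each $i$.
\end{lemma}

\begin{proof}
The Hausdorff limit of a convergent subsequence of $(tx_j)$ is a continuum containing $t$ and $x$, hence $tx$. So $d(q_k,tx_j)\to0$, which gives $q_k^j\le x_j$ with $q_k^j\to q_k$. Now apply the same argument to $q_k^j\to q_k$ and $q_{k-1}\le q_k$, and so on.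
\end{proof}

What can fail is upper semicontinuity. Let $M(x)$ be the set of points $p$ for which there are $p_j\le x_j$ with $p_j\to p$ and $x_j\to x$, and let $S=\{x:M(x)=tx\}$. For instance, $M(t)=L$ in the tent fan.

\begin{lemma}\label{lem:M}
\begin{itemize}
\item[(a)] The relation $p\in M(x)$ is closed in $X\times X$, $tx\subset M(x)$, and $h(M(x))=M(h(x))$ for $h\in H$. In particular $S$ is $H$-invariant.
\item[(b)] If $q\le p\in M(x)$, then $q\in M(x)$.
\item[(c)] $x\in S$ if and only if $tx_j\to tx$ whenever $x_j\to x$. So $X$ is smooth if and only if $S=X$.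
\item[(d)] If $p\in M(x)$, then $p\in M(q)$ for every $q\in px$.
\item[(e)] If $p\in M(x)\setminus tx$, then $px\setminus\{p\}$ is disjoint from $S$. In particular, if $X$ is not smooth, then $O\setminus S\ne\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The relation is the closure of $\le$ in $X\times X$, and $\le$ is $H$-invariant. For the rest let $p_j\le x_j$, $p_j\to p$, $x_j\to x$. (b) Lemma~\ref{lem:lsc} gives $q_j\le p_j\le x_j$ with $q_j\to q$. (c) If all such sequences of arcs converge to $tx$, then $p\in tx$. Conversely, every subsequential limit $K$ of $(tx_j)$ satisfies $tx\subset K\subset M(x)$. (d) A subsequential limit of the arcs $p_jx_j$ is a continuum containing $p$ and $x$, hence $q$; so along a subsequence $q=\lim q_j$ with $q_j\in p_jx_j$, that is, $p_j\le q_j\le x_j$. (e) Let $q\in px\setminus\{p\}$. By (d), $p\in M(q)$, and we need $p\notin tq$. If $x<p$, then $q<p$. Otherwise $p$ and $x$ lie on different legs, $px=pt\cup tx$, and either $q<p$ or $tq\subset tx\not\ni p$. Finally, a point $q\ne t$ in the interior of the arc $px$ satisfies $q<p$ or $q<x$, so it lies in $O$.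
\end{proof}

\begin{lemma}\label{lem:generic}
The set $S$ is a dense $G_\delta$ subset of $X$.
\end{lemma}

\begin{proof}
We have $X\setminus S=\bigcup_kN_k$, where $N_k$ is the set of $x$ with $d(p,tx)\ge1/k$ for some $p\in M(x)$. To see that $N_k$ is closed, let $x_j\in N_k$ with witnesses $p_j$, let $x_j\to x$, and pass to a subsequence with $p_j\to p$. Then $p\in M(x)$, and each $q\in tx$ is a limit of points $q_j\in tx_j$, so $d(p,q)=\lim d(p_j,q_j)\ge1/k$.

Suppose that $N_k$ contains a nonempty open set $V$. Let $\mathcal G$ be a finite cover of $X$ by open sets of diameter less than $1/k$, and let $x\in V$ maximize, on $V$, the number of members of $\mathcal G$ met by $tx$. By Lemma~\ref{lem:lsc}, a member of $\mathcal G$ that meets $tx$ meets $tx'$ for all $x'$ near $x$; by maximality, for $x'$ near $x$ the arc $tx'$ meets no other member. If $p\in M(x)$ and $p\in G\in\mathcal G$, then $G$ meets $tx'$ for some $x'$ arbitrarily near $x$, so $G$ meets $tx$ and $d(p,tx)<1/k$. This contradicts $x\in N_k$. So each $N_k$ is closed and nowhere dense, and Baire's theorem applies.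
\end{proof}

\subsection{The top is a point of smoothness}

From now on \emph{$X$ is a non-smooth fan of degree $n\in\{3,4\}$}, and $m=n-2\in\{1,2\}$. By Lemma~\ref{lem:orbits}(b), $H$ is transitive on $E$, so any two legs are equivalent under $H$ and every nonempty invariant subset of $O$ meets every open leg. For a leg $L=te$ let $\Gamma=\Gamma_L$ be the group of restrictions $g|_L$ of those $g\in H$ with $g(e)=e$; its elements are increasing homeomorphisms of $L$. An element of $H$ that carries a point of $(t,e)$ to a point of $(t,e)$ fixes $e$. Hence the $\Gamma$-orbits in $(t,e)$ are the intersections of $(t,e)$ with the $H$-orbits in $O$, and there are exactly $m$ of them.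

\begin{lemma}\label{lem:cofinal}
If $B\subset(t,e)$ is nonempty and $\Gamma$-invariant, then $\inf B=t$ and $\sup B=e$.
\end{lemma}

\begin{proof}
Otherwise $v=\inf B$ or $v=\sup B$ is a point of $(t,e)$ fixed by $\Gamma$, and the invariant sets $(t,v)$, $\{v\}$, $(v,e)$ contain three orbits, although $m\le2$.
\end{proof}

\begin{proposition}\label{prop:top}
$M(t)=\{t\}$.
\end{proposition}

The tent fan shows that this needs the bound on the degree. The idea is that if $M(t)\ne\{t\}$, then every leg is the limit of arcs that reach almost to its end and come back near $t$, and such arcs can be found inside legs whose ends are near that end. On the other hand, by a category argument, legs ending near a generic end cannot oscillate more than the leg of that end; and all ends are generic, because $E$ is one orbit.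

\begin{proof}
Suppose that $M(t)\ne\{t\}$. The set $M(t)$ is invariant, closed and closed downward by Lemma~\ref{lem:M}(a),(b), and it meets $O$. So it meets every open leg $(t,e)$ in a nonempty $\Gamma$-invariant set, and Lemma~\ref{lem:cofinal} gives $M(t)=X$. By Lemma~\ref{lem:M}(d),
\begin{equation}\label{eq:allM}
p\in M(q)\quad\text{whenever }q\le p .
\end{equation}
So $e\in M(x)\setminus tx$ for $x\in[t,e)$, whence $S\subset E$. Since $S$ is nonempty and invariant, $S=E$. Thus $M(e)=te$ for $e\in E$, and $E$ is a dense $G_\delta$ subset of $X$ by Lemma~\ref{lem:generic}. A $G_\delta$ subset of a complete metric space is completely metrizable, so $E$ is a Baire space.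

\emph{Claim. If $e_j,e\in E$, $e_j\to e$, $p_j\le q_j\le e_j$, $p_j\to p$ and $q_j\to q$, then $p\le q$.}

For open sets $U,V$ with disjoint closures let $c_{UV}(x)$ be the largest $k\ge0$ for which there are $a_1\le\dots\le a_k\le x$ with $a_i\in U$ for odd $i$ and $a_i\in V$ for even $i$. It is finite, because $d(U,V)>0$ and a parametrization of $tx$ is uniformly continuous. By Lemma~\ref{lem:lsc} the sets $\{c_{UV}\ge k\}$ are open. Let $c=c_{UV}|_E$. The points at which $c$ is locally constant form an open set, which is dense in $E$: in a nonempty open set $W\subset E$ one of the relatively closed sets $\{c\le k\}\cap W$ has nonempty interior $W'$, and near a point of $W'$ at which $c|_{W'}$ is maximal, $c$ is constant. By Baire's theorem there is $e_0\in E$ at which $c_{UV}|_E$ is locally constant for all admissible pairs $U,V$ from a countable base.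

The property in the claim is topological and $E$ is one orbit, so we may take $e=e_0$. Then $p,q\in M(e_0)=te_0$. Suppose that $q<p$. Choose $q<\mu<p$ and basic open sets $U\ni q$, $V\ni p$ with disjoint closures, $U\cap[\mu,e_0]=\emptyset$ and $V\cap[t,\mu]=\emptyset$. On $te_0$ all points of $U$ precede all points of $V$, so $c_{UV}(e_0)=2$. Lemma~\ref{lem:lsc}, applied to $p_j\to p$ and $q\le p$, gives $a_j\le p_j$ with $a_j\to q$. For large $j$ we have $a_j\in U$, $p_j\in V$, $q_j\in U$ and $a_j\le p_j\le q_j\le e_j$, so $c_{UV}(e_j)\ge3$. This contradicts local constancy at $e_0$ and proves the claim.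

Now fix $e\in E$. Since $e\in M(t)$, there are $p_j\le x_j$ with $p_j\to e$, $x_j\to t$, $p_j\ne t$. Fix $j$ and let $f$ be the end of the leg of $x_j$. By \eqref{eq:allM}, $f\in M(p_j)$, so there are $z^i\le w^i$ with $z^i\to f$ and $w^i\to p_j$. Since $p_j\le x_j\le f$, Lemma~\ref{lem:lsc} gives $a^i\le b^i\le z^i$ with $a^i\to p_j$ and $b^i\to x_j$. Fix $i$ so large that $w^i,a^i$ are within $1/(2j)$ of $p_j$ and $b^i$ is within $1/(2j)$ of $x_j$. Since $E$ is dense and $a^i\le b^i\le w^i$, Lemma~\ref{lem:lsc} applied to a sequence of ends converging to $w^i$ yields $e_j\in E$ and $a_j\le b_j\le e_j$ with $d(e_j,p_j)$, $d(a_j,p_j)$, $d(b_j,x_j)<1/j$. Then $e_j\to e$, $a_j\to e$, $b_j\to t$, and the claim gives $e\le t$, which is absurd.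
\end{proof}

\subsection{The map $r$ and Effros' theorem}

Smoothness at the top confines $M(x)$ to the leg of $x$, so that one point $r(x)$ records how far $M(x)$ reaches beyond $x$.

\begin{lemma}\label{lem:r}
There is a map $r:X\to X$ with $M(x)=t\,r(x)$ and $x\le r(x)$ for all $x$. It has the following properties.
\begin{itemize}
\item[(a)] $r(t)=t$, $r(e)=e$ for $e\in E$, $rh=hr$ for $h\in H$, and $r$ is nondecreasing on each leg.
\item[(b)] If $x_j\to x$ and $r(x_j)\to p$, then $p\le r(x)$.
\item[(c)] If $x_j\to x\ne t$, $w_j$ lies on the leg of $x_j$ and $w_j\to w$, then $w$ lies on the leg of $x$.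
\item[(d)] $r(x)<e$ for $x\in(t,e)$.
\item[(e)] $E$ is a $G_\delta$ subset of $X$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $r(t)=t$. Let $x\ne t$ lie on the leg $L$. A point $p\in M(x)\setminus L$ would satisfy $t\in px$, hence $p\in M(t)=\{t\}$ by Lemma~\ref{lem:M}(d). So $M(x)$ is a closed, downward closed subset of $L$ containing $x$, that is, an interval $[t,r(x)]$.

(a) Only monotonicity needs proof. Let $x\le x'$. If $x'\le r(x)$, then $x'\in x\,r(x)$, so $r(x)\in M(x')$ by Lemma~\ref{lem:M}(d). If $x'>r(x)$, then $r(x')\ge x'>r(x)$. (b) The relation $M$ is closed. (c) Along a subsequence, either $w_j\le x_j$, so $w\in M(x)$; or $x_j\le w_j$, so $x\in M(w)$, which forces $w\ne t$ and puts $x$ on the leg of $w$. (d) Otherwise the $\Gamma$-invariant set $\{x\in(t,e):r(x)=e\}$ is nonempty, so by Lemma~\ref{lem:cofinal} it contains a sequence converging to $t$, and (b) gives $e\le t$.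

(e) Let $F_k$ be the set of $x\in O$ such that $d(x,t)\ge1/k$ and $d(x,z)\ge1/k$ for some $z\ge x$. Then $O=\bigcup_kF_k$. Let $x_j\in F_k$ with witnesses $z_j$, let $x_j\to x$, and pass to a subsequence with $z_j\to z$. Then $x\ne t$, $x\ne z$ and $x\le r(z)$; so $z\ne t$ and $x$ lies on the leg $te$ of $z$. If $z=e$, then $x<e$; otherwise $x\le r(z)<e$ by (d). So $\overline{F_k}\subset O$, the set $O\cup\{t\}$ is $F_\sigma$, and its complement $E$ is $G_\delta$.
\end{proof}

Give $H$ the uniform metric $d(g,h)=\sup_xd(gx,hx)$. Then $H$ is a Polish group (a topological group that is separable and completely metrizable), it acts continuously on $X$, and $d(h^{-1},\mathrm{id})=d(h,\mathrm{id})$. Effros' theorem \cite{Effros} states that if a Polish group $G$ acts continuously and transitively on a Polish space $Y$, then $g\mapsto gy$ is an open map $G\to Y$ for every $y\in Y$. By Lemma~\ref{lem:r}(e) the space $E$ is Polish, and we obtain our main tool: a leg that ends near $e$ is a small perturbation of the whole leg $te$.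

\begin{lemma}\label{lem:effros}
For $e\in E$ and $\varepsilon>0$ there is $\delta>0$ such that every $e'\in E$ with $d(e',e)<\delta$ equals $h(e)$ for some $h\in H$ with $d(h,\mathrm{id})<\varepsilon$. Hence, if $e_j\to e$ in $E$, then $e_j=h_j(e)$ with $h_j\to\mathrm{id}$ and $h_j^{-1}\to\mathrm{id}$ uniformly.
\end{lemma}

The next lemma is the first place where non-smoothness is used; it fails for the cone over the Cantor set.

\begin{lemma}\label{lem:ends}
$\overline E\cap(t,e)\ne\emptyset$ for every leg $te$.
\end{lemma}

\begin{proof}
Otherwise, as legs are equivalent, $\overline E\subset E\cup\{t\}$. By Lemma~\ref{lem:M}(e) there is $x\in O\setminus S$, on a leg $L=te$. Let $p_j\le x_j$, $p_j\to p$, $x_j\to x$, let $e_j$ be the end of the leg of $x_j$, and pass to a subsequence with $e_j\to e'$. Then $e'\in L$ by Lemma~\ref{lem:r}(c), and $e'\ne t$ because $x\in M(e')$. So $e'\in E\cap L=\{e\}$. With $h_j$ as in Lemma~\ref{lem:effros}, the points $h_j^{-1}(p_j)\le h_j^{-1}(x_j)$ lie on $L$ and converge to $p$ and $x$, so $p\le x$. Thus $M(x)=tx$, contrary to $x\notin S$.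
\end{proof}

\subsection{The action on a leg}

\begin{lemma}\label{lem:dichotomy}
Exactly one of the following holds, the same for all legs $L=te$.
\begin{itemize}
\item[(D)] $m=2$; one $\Gamma$-orbit is a set $Z_L=\{c_k:k\in\mathbb Z\}$ with $c_k<c_{k+1}$, $c_k\to t$ as $k\to-\infty$ and $c_k\to e$ as $k\to\infty$; the other orbit is $\bigcup_k(c_k,c_{k+1})$.
\item[(Q)] Every $\Gamma$-orbit in $(t,e)$ is dense in $L$, and every $\Gamma$-invariant subset of $(t,e)$ with nonempty interior equals $(t,e)$.
\end{itemize}
In case \textup{(D)}, $Z_L\subset\overline E$; in case \textup{(Q)}, $L\subset\overline E$.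
\end{lemma}

\begin{proof}
The cases exclude each other since $Z_L$ is not dense, and legs are equivalent. If $m=1$, (Q) holds. Let $m=2$, with orbits $P$ and $B$. If both have empty interior, each is dense as the complement of the other, and the only invariant set with interior is $P\cup B$; this is (Q). Otherwise let $P$ have an interior point. By transitivity $P$ is open, so $B$ is closed in $(t,e)$, and $\inf B=t$, $\sup B=e$ by Lemma~\ref{lem:cofinal}. Hence a component $(a,b)$ of $P$ has $a,b\in B$. The point $a$ is isolated in $B$ from the right and $b$ from the left; since $\Gamma$ is transitive on $B$ and consists of increasing maps, every point of $B$ is isolated from both sides. So $B$ is finite in every compact subinterval of $(t,e)$ and accumulates at $t$ and $e$; this is (D). Finally, $\overline E\cap(t,e)$ is nonempty by Lemma~\ref{lem:ends}, closed in $(t,e)$ and invariant, so it contains the closure in $(t,e)$ of some orbit. In case (D) both closures contain $Z_L$, and in case (Q) the closure is $(t,e)$.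
\end{proof}

\begin{lemma}\label{lem:rQ}
In case \textup{(Q)}, $r|_L$ is an increasing homeomorphism of $L=te$ with $r(x)>x$ on $(t,e)$. For $x\in(t,e)$, $r^J(x)\to e$ and $r^{-J}(x)\to t$ as $J\to\infty$.
\end{lemma}

\begin{proof}
We apply (Q) to three invariant sets. The set $(t,e)\setminus S$ is nonempty by Lemma~\ref{lem:M}(e) and contains $[x,r(x))$ with each of its points $x$, by the same lemma with $p=r(x)>x$. So it has interior and equals $(t,e)$; thus $x<r(x)<e$ on $(t,e)$, by Lemma~\ref{lem:r}(d). The set of points of $(t,e)$ near which $r|_L$ is constant is open and invariant. If it were $(t,e)$, then $r$ would have a constant value $v\in(t,e)$ on $(t,e)$, and $r(v)=v$. So it is empty, and the nondecreasing map $r|_L$ is strictly increasing. If $r|_L$ were discontinuous at a point of $(t,e)$, it would jump there, and the invariant set $(t,e)\setminus r((t,e))$ would have interior without being $(t,e)$. So $r|_L$ is continuous on $(t,e)$. It is continuous at $t$ by Lemma~\ref{lem:r}(b) and at $e$ because $x\le r(x)\le e$. The sequences $r^{\pm J}(x)$ are monotone, and a limit in $(t,e)$ would be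 a fixed point of $r$.
\end{proof}

\subsection{The key lemma}

In both cases there is a canonical step toward the end of a leg. In case (Q) let $Y_L=(t,e)$ and $\sigma=r$; in case (D) let $Y_L=Z_L$ and $\sigma(c_k)=c_{k+1}$. Then $\sigma$ maps $Y_L$ to itself with $\sigma(x)>x$, every $h\in H$ maps $Y_L$ onto $Y_{h(L)}$, and $\sigma h=h\sigma$; in case (D) this holds because $h$ maps $Z_L$ onto $Z_{h(L)}$ preserving the order.

Ends of legs accumulate at the interior point $z=\sigma^J(x)$ of $L$. Suppose that the legs ending near $z$ carry points equivalent to $x$ that reproduce the pair $x,\sigma(x)$ with arbitrary accuracy. Then we can pass from $L$ to a leg $L_1$ ending near $z$, with a point $x_1$ near $x$, then to a leg ending near $\sigma^J(x_1)$, and so on, with summable errors. In the limit leg, the $J$th step from the limit point would have to be both the end and an interior point.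

\begin{lemma}\label{lem:key}
There are no leg $L$, point $x\in Y_L$ and integer $J\ge1$ such that, with $z=\sigma^J(x)$:
\begin{itemize}
\item[(E1)] $z\in\overline E$;
\item[(E2)] if $e_i\in E$, $e_i\to z$, $x_i\in te_i\cap\operatorname{Orb}(x)$ and $x_i\to x$, then $\sigma(x_i)\to\sigma(x)$;
\item[(E3)] if $e_i\in E$ and $e_i\to z$, then for all large $i$ there are $x_i\in te_i\cap\operatorname{Orb}(x)$ with $x_i\to x$.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose that $L,x,J$ exist. Since $\sigma$ commutes with $H$, (E1)--(E3) hold for every point of $\operatorname{Orb}(x)$ with the same $J$.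

\emph{Construction.} Let $x_0=x$ and $\eta=d(x_0,\sigma(x_0))>0$. Let $x_n\in\operatorname{Orb}(x)$ be given, on the leg $L_n=te_n$, and let $z_n=\sigma^J(x_n)$. Choose $\delta'_n>0$ such that the ball $B(x_n,2\delta'_n)$ misses $t$ and every leg meeting it lies in the $2^{-n}$-neighborhood of $L_n$. This is possible: otherwise there would be $w_j\to x_n$ and points $w_j'$ on the legs of the $w_j$ with $d(w_j',L_n)\ge2^{-n}$, and a cluster point of $(w'_j)$ would contradict Lemma~\ref{lem:r}(c). Put $\delta_n=\min\bigl(2^{-n-4}\eta,\ \min_{i\le n}2^{-(n-i)-1}\delta'_i\bigr)$. By (E1), (E3) and (E2) for $x_n$ there are $e_{n+1}\in E$ and $x_{n+1}\in te_{n+1}\cap\operatorname{Orb}(x)$ with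
\[
d(e_{n+1},z_n)<2^{-n},\qquad d(x_{n+1},x_n)<\delta_n,\qquad d(\sigma(x_{n+1}),\sigma(x_n))<\delta_n .
\]
Since $\sum_n\delta_n\le\eta/8$ and $\sum_{n\ge i}\delta_n\le\delta'_i$, the limits $x_\infty=\lim x_n$ and $y_\infty=\lim\sigma(x_n)$ exist, $d(x_\infty,y_\infty)\ge\eta-\eta/4>0$, and $x_\infty\in B(x_n,2\delta'_n)$ for all $n$. In particular $x_\infty\ne t$. Let $L_*=te_*$ be the leg of $x_\infty$.

\emph{The ends converge to $e_*$.} Let $e'$ be the limit of a subsequence of $(e_n)$. By Lemma~\ref{lem:r}(c), $e'\in L_*$. Since $L_*$ meets $B(x_n,2\delta'_n)$, there is $w_n\le e_n$ with $d(w_n,e_*)<2^{-n}$; so $e_*\in M(e')$, that is, $r(e')=e_*$. By Lemma~\ref{lem:r}(a),(d) this forces $e'=e_*$. Hence $e_n\to e_*$, and also $z_n\to e_*$.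

\emph{Pulling back to $L_*$.} By Lemma~\ref{lem:effros}, $e_n=h_n(e_*)$ with $h_n^{-1}\to\mathrm{id}$. The points $x'_n=h_n^{-1}(x_n)$ lie in $Y_{L_*}$, and
\[
x'_n\to x_\infty,\qquad\sigma(x'_n)=h_n^{-1}(\sigma(x_n))\to y_\infty,\qquad\sigma^J(x'_n)=h_n^{-1}(z_n)\to e_* .
\]
If $x_\infty=e_*$, then $x'_n<\sigma(x'_n)<e_*$ gives $y_\infty=e_*=x_\infty$, which is false. So $x_\infty\in(t,e_*)$. In case (Q), $r$ is continuous on $L_*$, so $\sigma^J(x'_n)\to r^J(x_\infty)<e_*$. In case (D), $Z_{L_*}$ is closed and discrete in $(t,e_*)$, so $x'_n=x_\infty$ for large $n$ and $\sigma^J(x'_n)=\sigma^J(x_\infty)<e_*$. Both contradict $\sigma^J(x'_n)\to e_*$.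
\end{proof}

\begin{remark}\label{rem:E2}
It is instructive to see (E2) fail in the fan of Section~\ref{sec:three}. Write $r(p_{\mathbf 0}(1))=p_{\mathbf 0}(\rho)$, where $\rho>0$ by Lemma~\ref{lem:r}(d). Since $r$ commutes with the maps of Lemma~\ref{lem:two}, $r(p_\theta(u))=p_\theta(\rho u)$ for all $\theta$ and $u$, and $\rho\le\frac12$ because $p_{\mathbf 0}(1)\in M(p_{\mathbf 0}(2))$. Let $x=p_{\mathbf 0}(u)$ with $u=2\rho^{-J}$, so $z=p_{\mathbf 0}(2)$. The ends of the legs $L_{\theta^j}$ of Example~\ref{ex:folds} converge to $z$, and $x_j=p_{\theta^j}(u-1)\to x$; but $r(x_j)=p_{\theta^j}(\rho(u-1))\to p_{\mathbf 0}(\rho u+1-\rho)\ne r(x)$. The error $1-\rho$ is small compared with $\rho u$ when $J$ is large, but it is not zero.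
\end{remark}

In general, taking $z$ close to $e$, Lemma~\ref{lem:effros} gives (E2) and (E3) up to an error $\varepsilon$. The error can be removed when $\Gamma$ has nontrivial elements fixing $x$ and $z$: the set of possible limits is invariant under such elements, and they would move an inexact limit further than $\varepsilon$ allows. We carry this out twice.

\begin{proposition}\label{prop:D}
Case \textup{(D)} does not occur.
\end{proposition}

\begin{proof}
Suppose that (D) holds. Fix $L=te$ and let $\Gamma_0=\{\gamma\in\Gamma:\gamma(c_0)=c_0\}$. An element of $\Gamma$ permutes $Z_L$ preserving the order, so if it fixes one $c_k$, it fixes all. An element carrying a point of $(c_k,c_{k+1})$ to a point of the same gap fixes $c_k$. Since $\Gamma$ is transitive on the union of the gaps, $\Gamma_0$ is transitive on each gap. Pick $\mu_j\in(c_j,c_{j+1})$ for $j=-1,0,1$, and $\varepsilon>0$ such that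
\begin{itemize}
\item $d(\mu_j,Z_L)>\varepsilon$ for $j=-1,0,1$, and $d(c_k,c_0)>2\varepsilon$ for $k\ne0$;
\item for $k=0,1$, every $p\in L$ with $d(p,c_k)\le\varepsilon$ lies in $(c_{k-1},c_{k+1})$.
\end{itemize}
Take $\delta$ from Lemma~\ref{lem:effros} for $e$ and $\varepsilon$, take $J\ge1$ with $d(c_J,e)<\delta$, and put $x=c_0$, $z=c_J=\sigma^J(x)$. (E1) holds by Lemma~\ref{lem:dichotomy}.

Let $\mathcal Q$ be the set of limits of convergent sequences $(\nu_i)$ with $\nu_i\in Z_{te_i}$, where $e_i\in E$ and $e_i\to z$. Then $\mathcal Q\subset L$ by Lemma~\ref{lem:r}(c). If $g\in H$ induces an element of $\Gamma_0$, then $g(z)=z$, so $g(e_i)\to z$ and $g(\nu_i)\in Z_{t\,g(e_i)}$; thus $\mathcal Q$ is $\Gamma_0$-invariant. Let $e_i\in E$, $e_i\to z$. For large $i$ we have $d(e_i,e)<\delta$, so $e_i=h_i(e)$ with $d(h_i,\mathrm{id})<\varepsilon$, and $Z_{te_i}=h_i(Z_L)$. Hence every point of $\mathcal Q$ is at distance at most $\varepsilon$ from $Z_L$, so $\mu_j\notin\mathcal Q$, and by transitivity $\mathcal Q$ misses the gaps $(c_j,c_{j+1})$, $j=-1,0,1$. For $k=0,1$, a cluster point of $(h_i(c_k))$ lies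 in $\mathcal Q$ and within $\varepsilon$ of $c_k$, hence in $\mathcal Q\cap(c_{k-1},c_{k+1})\subset\{c_k\}$. By compactness $h_i(c_0)\to c_0$, which is (E3), and $h_i(c_1)\to c_1$. For (E2) let $x_i\in te_i\cap\operatorname{Orb}(x)=h_i(Z_L)$, say $x_i=h_i(c_{k_i})$, and $x_i\to c_0$. Then $d(c_{k_i},c_0)<2\varepsilon$ for large $i$, so $k_i=0$ and $\sigma(x_i)=h_i(c_1)\to c_1=\sigma(x)$. This contradicts Lemma~\ref{lem:key}.
\end{proof}

\begin{proposition}\label{prop:free}
In case \textup{(Q)}, $\Gamma$ acts freely on $(t,e)$: an element of $\Gamma$ with a fixed point in $(t,e)$ is the identity.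
\end{proposition}

\begin{proof}
Suppose that $\gamma=g|_L\ne\mathrm{id}$ has a nonempty set $F$ of fixed points in $(t,e)$. Since $\gamma$ commutes with the homeomorphism $r|_L$, we have $r(F)=F$, so $F$ accumulates at $t$ and $e$ by Lemma~\ref{lem:rQ}. Let $(a,b)$ be a component of $(t,e)\setminus F$; then $a,b\in F$, and $\gamma$ maps $(a,b)$ onto itself without fixed points. Replacing $g$ by $g^{-1}$ if necessary, we have $\gamma(p)<p$, and hence $\gamma^k(p)\to a$, for $p\in(a,b)$. Let $x=(r|_L)^{-1}(b)\in F$ and $0<\rho<d(b,[t,a])$. By the continuity of $r|_L$ there is $\varepsilon\in(0,\rho/2)$ such that $d(r(w),b)<\rho/2$ for all $w\in L$ with $d(w,x)<2\varepsilon$. Take $\delta$ from Lemma~\ref{lem:effros} for $e$ and $\varepsilon$, take $J\ge1$ with $d(r^J(x),e)<\delta$, and put $z=r^J(x)\in F$.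

(E1) holds by Lemma~\ref{lem:dichotomy}. For (E3) let $e_i\to z$. Since $x\le z$, Lemma~\ref{lem:lsc} gives $w_i\le e_i$ with $w_i\to x$, and since $\operatorname{Orb}(x)$ is dense in every leg, there are $x_i\in te_i\cap\operatorname{Orb}(x)$ with $d(x_i,w_i)<1/i$.

For (E2) let $\mathcal Q$ be the set of limits of convergent sequences $(r(x_i))$, where $x_i\in te_i$, $e_i\in E$, $e_i\to z$ and $x_i\to x$. Equivalently, $p\in\mathcal Q$ if for every $\alpha>0$ there are $e'\in E$ and $x'\in te'$ with $d(e',z),d(x',x),d(r(x'),p)<\alpha$; so $\mathcal Q$ is closed. It is invariant under $g$, which fixes $x$ and $z$ and commutes with $r$. By Lemma~\ref{lem:r}(b), $\mathcal Q\subset[t,r(x)]=[t,b]$. For sequences as above and large $i$, we have $e_i=h_i(e)$ with $d(h_i,\mathrm{id})<\varepsilon$; the point $x'_i=h_i^{-1}(x_i)\in L$ satisfies $d(x'_i,x)<2\varepsilon$, and $r(x_i)=h_i(r(x'_i))$, so $d(r(x_i),b)<\varepsilon+\rho/2<\rho$. Hence every $p\in\mathcal Q$ has $d(p,b)\le\rho$, and $\mathcal Q\subset(a,b]$. If $p\in\mathcal Q$ and $p<b$, then $\gamma^k(p)\in\mathcal Q$ and $\gamma^k(p)\to a$, so $a\in\mathcal Q$,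 which is false. So $\mathcal Q\subset\{b\}$, and by compactness $r(x_i)\to b=r(x)$ for all sequences as above. This contradicts Lemma~\ref{lem:key}.
\end{proof}

\subsection{Free actions on the line}

\begin{proof}[Proof of Theorem~\ref{thm:four}]
By Lemma~\ref{lem:orbits}(a) the degree is $n\in\{3,4\}$, and we must show that $m=1$. By Propositions~\ref{prop:D} and~\ref{prop:free}, $\Gamma$ acts freely on $(t,e)$ by increasing homeomorphisms, with dense orbits. Fix $x_0\in(t,e)$ and define $\gamma<\gamma'$ if $\gamma(x_0)<\gamma'(x_0)$. For $\gamma\ne\gamma'$ freeness gives $\gamma(x)\ne\gamma'(x)$ for all $x$ in the connected set $(t,e)$, so this is a total order that does not depend on $x_0$. It is invariant under left multiplication because elements of $\Gamma$ are increasing, and under right multiplication because it does not depend on $x_0$. It is Archimedean: if $\gamma>\mathrm{id}$, then $\gamma^k(x_0)$ increases to $e$, since a limit in $(t,e)$ would be fixed by $\gamma$; so every $\gamma'$ satisfies $\gamma'<\gamma^k$ for some $k$.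

H\"older's theorem states that a group with an Archimedean bi-invariant total order is isomorphic, as an ordered group, to a subgroup of $(\mathbb R,+)$. Let $\iota:\Gamma\to A\subset\mathbb R$ be such an isomorphism. Since $\Gamma x_0$ is dense in $(t,e)$, the group $A$ is nontrivial and densely ordered, hence not cyclic; and a subgroup of $\mathbb R$ that is not cyclic is dense. Define $\Phi:(t,e)\to\mathbb R$ by $\Phi(x)=\sup\{\iota(\gamma):\gamma x_0\le x\}$. The supremum is finite because $\Gamma x_0$ has points on both sides of $x$, and $\Phi(\gamma x_0)=\iota(\gamma)$. If $x<x'$, there are $\gamma_1,\gamma_2$ with $x<\gamma_1x_0<\gamma_2x_0<x'$, so $\Phi(x)\le\iota(\gamma_1)<\iota(\gamma_2)\le\Phi(x')$. Thus $\Phi$ is strictly increasing with image containing the dense set $A$; so it has no jumps and is a homeomorphism onto $\mathbb R$. For $\gamma,\gamma'\in\Gamma$ we have $\Phi(\gamma\gamma'x_0)=\iota(\gamma)+\Phi(\gamma'x_0)$, so by density $\Phi\gamma\Phi^{-1}$ is the translation by $\iota(\gamma)$. The orbits of $\Gamma$ correspond to the cosets of $A$, so the group $\mathbb R/A$ has finite order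 $m$. Then $a=m\cdot(a/m)\in A$ for every $a\in\mathbb R$. Hence $A=\mathbb R$, $m=1$ and $n=3$.
\end{proof}

\begin{remark}\label{rem:structure}
The proof describes every non-smooth fan of degree $3$. We have $M(x)=tx$ exactly for $x\in E\cup\{t\}$, by Proposition~\ref{prop:top} and Lemmas~\ref{lem:r}(a) and~\ref{lem:rQ}. The set $E$ is a dense $G_\delta$, by Lemmas~\ref{lem:r}(e) and~\ref{lem:dichotomy}. Each $\Gamma_L$ acts simply transitively on the open leg and is conjugate by $\Phi$ to the group of all translations of $\mathbb R$. Since $\Phi r\Phi^{-1}$ commutes with all translations, it is itself a translation. In the coordinate $u=2^{-\Phi}$, the group $\Gamma_L$ consists of all scalings $u\mapsto cu$ of $(0,\infty)$ and $r$ is a scaling $u\mapsto\rho u$ with $\rho<1$, as in the construction of Section~\ref{sec:three}.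
\end{remark}

\begin{thebibliography}{9}

\bibitem{AHP}
Gerardo Acosta, Logan C. Hoehn, Yaziel Pacheco Ju\'arez, \emph{Homogeneity degree of fans}, arXiv:1706.04135 (2017).

\bibitem{Effros}
E. G. Effros, \emph{Transformation groups and $C^*$-algebras}, Ann. of Math. 81 (1965).

\end{thebibliography}
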